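# Cohomology of a Borel subgroup, one weight at a time

## Powers of $p$ and the lower triangular group of $SL_2$

Let $k$ be an algebraically closed field of characteristic $3$, let $B\subset SL_2$ be the group of lower triangular matrices over $k$, $T$ the diagonal torus, and $U\cong\mathbb G_a$ the lower unitriangular group. Each character $\mu$ of $T$ gives a one-dimensional $B$-module on which $U$ acts trivially. Write $\alpha$ for the character $\operatorname{diag}(z,z^{-1})\mapsto z^2$. Let us compute $\operatorname H^3(B,-12\alpha)$.

Rational cohomology $\operatorname H^\bullet(B,M)$ is the derived functor of $M\mapsto M^B$ on rational $B$-modules. Since $B=T\ltimes U$ and $T$ has no higher cohomology, $\operatorname H^m(B,-\nu)$ is the space of $T$-invariants in $\operatorname H^m(U,k)\otimes(-\nu)$, which is the weight space $\operatorname H^m(U,k)_\nu$. So we must find the part of weight $12\alpha$ in $\operatorname H^3(\mathbb G_a,k)$.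

The torus acts on functions on $U$ by $(t\cdot f)(u)=f(t^{-1}ut)$. If $a$ is the lower left entry, conjugation by $t$ multiplies $a$ by $\alpha(t)^{-1}$, so the function $a$ has weight $\alpha$. The cohomology of $\mathbb G_a$ in odd characteristic $p$ is a textbook computation:
$$\operatorname H^\bullet(\mathbb G_a,k)=\Lambda(x_0,x_1,x_2,\dots)\otimes S(y_1,y_2,\dots),\qquad \deg x_j=1,\quad \deg y_j=2,$$
where $x_j$ and $y_j$ both have weight $p^j\alpha$. Here $x_j$ is the class of the additive function $a\mapsto a^{p^j}$.

A monomial of degree $3$ is either $x_ix_jx_l$ with $i,j,l$ distinct, or $x_iy_j$ with $j\geq1$. With $p=3$ and weight $12\alpha$, the first kind needs $12=3^i+3^j+3^l$ with distinct exponents. This is impossible, because $12$ is $110$ in base $3$ and such a sum has three digits equal to $1$. The second kind needs $12=3^i+3^j$, so $\{i,j\}=\{1,2\}$, and there are two solutions: $x_1y_2$ and $x_2y_1$. Hence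
$$\dim \operatorname H^3(B,-12\alpha)=2 .$$

For $SL_2$ the whole subject is of this kind: $\dim\operatorname H^m(B,-n\alpha)$ counts certain ways to write $n$ as a sum of powers of $p$. In degree $2$ every dimension is at most $1$, for every $p$. If $p$ is odd, the monomials $x_ix_j$ ($i<j$) have weight $p^i+p^j$ (in units of $\alpha$), whose base-$p$ expansion has two digits $1$, and the $y_j$ have weight $p^j$. All these weights are different. If $p=2$, the cohomology ring is the polynomial ring $S(x_0,x_1,\dots)$, and $x_ix_j$ ($i\le j$) has weight $2^i+2^j$, which determines $\{i,j\}$ by its binary expansion.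

## The Heisenberg group in $SL_3$

Now let $p$ be any prime, let $B\subset SL_3$ be lower triangular, and write
$$u=\begin{pmatrix}1&0&0\\a&1&0\\c&b&1\end{pmatrix}\in U .$$
With $\alpha_1,\alpha_2$ the usual simple roots, the functions $a,b,c$ on $U$ have weights $\alpha_1,\alpha_2,\alpha_1+\alpha_2$. We compute $\operatorname H^\bullet(U,k)_\nu$ for $\nu=\alpha_1+\alpha_2$, directly from the normalized Hochschild complex $k[U]_+^{\otimes n}$. Here $k[U]_+$ is the space of functions vanishing at $1$, and in degree one the differential is $(\partial f)(u,u')=f(u)-f(uu')+f(u')$.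

The weight-$\nu$ part is zero in degree $0$. In degree $1$ it has basis $c,\ ab$. In degree $2$ it has basis $a\otimes b,\ b\otimes a$. It vanishes in degree $\ge3$, because $\alpha_1+\alpha_2$ is not a sum of three nonzero elements of $\mathbb N\alpha_1+\mathbb N\alpha_2$. Multiplying matrices gives $c(uu')=c(u)+b(u)a(u')+c(u')$, so
$$\partial c=-\,b\otimes a,\qquad \partial(ab)=-(a\otimes b+b\otimes a).$$
This is an isomorphism from degree $1$ to degree $2$, hence $\operatorname H^m(B,-(\alpha_1+\alpha_2))=0$ for all $m$.

Compare this with a naive count. Pretend that $U$ were the product of its three root subgroups. Then weight $\alpha_1+\alpha_2$ would have one class $x_0^{(\alpha_1+\alpha_2)}$ in degree $1$ and one class $x_0^{(\alpha_1)}x_0^{(\alpha_2)}$ in degree $2$. In the real group the first is not a cocycle, and its coboundary kills the second.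

As the rank grows there are more and more root subgroups, so more and more monomials. Do the dimensions grow too?

## Bounding $\dim\operatorname H^m(B,\mu)$ independently of the rank

Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, and $G$ a simple simply connected algebraic group over $k$, defined and split over $\mathbb F_p$. Let $T\subset B\subset G$ be a split maximal torus and a Borel subgroup. For $\mu\in X(T)$ write $\operatorname H^m(B,\mu)$ for the rational cohomology of the one-dimensional module $k_\mu$, on which $T$ acts by $\mu$ and the unipotent radical of $B$ acts trivially. Let $h$ be the Coxeter number. It is known that $\dim\operatorname H^2(B,\mu)\le1$ always, and that $\dim\operatorname H^3(B,\mu)\le2$ if $p>h$. The paper "Bounding the dimensions of rational cohomology groups" (arXiv:1303.2752) by Bendel, Boe, Drupieski, Nakano, Parshall, Pillen and Wright asks: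

*For each $m\ge1$, is there a constant $C(m)$, independent of the rank of $G$ and of $\mu\in X(T)$, such that $\dim\operatorname H^m(B,\mu)\le C(m)$?*

We take the quantifiers in the strongest sense: $C(m)$ is chosen first, depending only on $m$, and must serve all $p$, $k$, $G$, $\mu$ at once, with no condition such as $p>h$. The answer is yes, and
$$C(m)=\sum_{s=1}^m(4m^2)^s\,s!$$
works. We prove it for all connected reductive $G$ over $k$, which includes the groups above.

**Conventions.** Choose the positive system $\Phi^+$ so that $B$ corresponds to the *negative* roots, as in the two examples. Let $\Delta$ be the set of simple roots, $U=R_u(B)$, $\mathbb N=\{0,1,2,\dots\}$, $W$ the Weyl group, and $U_{-\beta}\cong\mathbb G_a$ ($\beta\in\Phi^+$) the root subgroups of $U$. We write weights of $B$ as $\mu=-\nu$.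

**Definition (support, height).** For $\nu=\sum_{\alpha\in\Delta}c_\alpha\alpha\in\mathbb Z\Delta$ put $\operatorname{supp}\nu=\{\alpha:c_\alpha\neq0\}$ and $\operatorname{ht}\nu=\sum c_\alpha$. For instance, $\nu=2\alpha_1+\alpha_3$ in type $A_3$ has support $\{\alpha_1,\alpha_3\}$ and height $3$.

We use the following facts; section numbers refer to Jantzen, *Representations of Algebraic Groups*, 2nd ed.

**(F0)** $\operatorname H^m(B,-\nu)\cong\operatorname H^m(U,k)_\nu$, and if this is nonzero then $\nu\in\mathbb N\Delta$. The isomorphism was explained for $SL_2$, and the argument is the same in general. For the second claim, the coordinate on $U_{-\beta}$ has weight $\beta$, so all weights of the Hochschild complex $k[U]^{\otimes m}$ lie in $\mathbb N\Delta$.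

**(F1)** [I.4.5] For a parabolic $P\supset B$ and a $B$-module $M$ there is a spectral sequence $\operatorname H^a(P,R^b\mathrm{ind}_B^PM)\Rightarrow\operatorname H^{a+b}(B,M)$.

**(F2)** [II.5.2] Let $\alpha\in\Delta$, let $P_\alpha$ be the corresponding minimal parabolic, and $\lambda\in X(T)$. If $\langle\lambda,\alpha^\vee\rangle=-1$, then $R^b\mathrm{ind}_B^{P_\alpha}\lambda=0$ for all $b$. If $\langle\lambda,\alpha^\vee\rangle\le-2$, then only $b=1$ survives, and $R^1\mathrm{ind}_B^{P_\alpha}\lambda$ has weights $\lambda+t\alpha$ for $1\le t\le-\langle\lambda,\alpha^\vee\rangle-1$, each with multiplicity one. For example, take $G=SL_2$ and $\lambda=-2\alpha$, so that $\langle\lambda,\alpha^\vee\rangle=-4$. The weights are $-\alpha,0,\alpha$, and the dimension $3$ is that of $\operatorname H^1(\mathbb P^1,\mathcal O(-4))$.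

**(F3)** [II.4.7] If $M$ is a $P$-module, with $P\supset B$ parabolic ($P=G$ allowed), then $\operatorname H^a(P,M)\cong\operatorname H^a(B,M)$.

**(F4)** [I.6.6, I.6.7] (Lyndon–Hochschild–Serre) For a closed normal subgroup $N$ of $H$ there is a spectral sequence $\operatorname H^a(H/N,\operatorname H^b(N,M))\Rightarrow\operatorname H^{a+b}(H,M)$. The action on $\operatorname H^b(N,M)$ is induced by conjugation on $N$ and the action on $M$.

**(F5)** [I.4.27; Cline–Parshall–Scott–van der Kallen] If $T$ acts on $\mathbb G_a$ so that the coordinate has weight $\beta$, then $\operatorname H^\bullet(\mathbb G_a,k)$ is $S(x_0,x_1,\dots)$ for $p=2$ and $\Lambda(x_0,x_1,\dots)\otimes S(y_1,y_2,\dots)$ for $p$ odd. Here $\deg x_j=1$, $\deg y_j=2$, and $x_j,y_j$ have weight $p^j\beta$.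

## Peeling off root subgroups

The first thing to try is to make the naive count of the $SL_3$ example into a theorem: it should give an upper bound.

**Lemma A.** For $\nu\in X(T)$ and $m\ge0$,
$$\dim\operatorname H^m(B,-\nu)\le\dim\Big(\Big[\bigotimes_{\beta\in\Phi^+}\operatorname H^\bullet(U_{-\beta},k)\Big]^m\Big)_\nu\qquad(\text{degree }m,\text{ weight }\nu).$$

*Proof.* **Step 1: build a chain of quotients of $B$ in which one root subgroup is removed at a time.** Order $\Phi^+=\{\beta_1,\dots,\beta_N\}$ with non-decreasing heights and put $U_i=\prod_{j>i}U_{-\beta_j}$. By the Chevalley commutator formula, the commutator of $U_{-\beta}$ and $U_{-\gamma}$ lies in the product of the root subgroups $U_{-(r\beta+s\gamma)}$ with $r,s\ge1$ and $r\beta+s\gamma\in\Phi^+$. These roots are strictly higher than $\beta$ and $\gamma$. Hence each $U_i$ is a closed subgroup normalized by $U$. It is also normalized by $T$, so it is normal in $B$. Put $Q_i=B/U_i$, so $Q_0=T$ and $Q_N=B$, and $N_i=U_{i-1}/U_i\cong U_{-\beta_i}$. Then $N_i$ is normal in $Q_i$ and $Q_i/N_i=Q_{i-1}$.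

**Step 2: determine the action of $Q_{i-1}$ on $\operatorname H^b(N_i,k)$.** By the commutator formula, commutators of $U_{-\beta_i}$ with any other root subgroup of $U$ lie in root subgroups of height larger than $\operatorname{ht}\beta_i$. These have index greater than $i$, so they lie in $U_i$. Moreover $U_{-\beta_i}$ is commutative. So $U/U_i$ centralizes $N_i$, and therefore acts trivially on the Hochschild complex of $N_i$ and on $\operatorname H^b(N_i,k)$. Thus $\operatorname H^b(N_i,k)$ is a $Q_{i-1}$-module inflated from $T$, and a direct sum of characters $\sigma$.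

**Step 3: estimate one stage.** Let $\lambda\in X(T)$. Since $N_i$ acts trivially on $\lambda$, we have $\operatorname H^b(N_i,\lambda)=\operatorname H^b(N_i,k)\otimes\lambda$. The abutment of a spectral sequence is filtered by subquotients of its $E_2$-page, and rational cohomology commutes with direct sums. So (F4) gives
$$\dim\operatorname H^n(Q_i,\lambda)\le\sum_{b,\sigma}\dim\operatorname H^b(N_i,k)_\sigma\cdot\dim\operatorname H^{n-b}(Q_{i-1},\lambda+\sigma).\tag{1}$$

**Step 4: iterate down to $T$.** Start with $i=N$, $\lambda=-\nu$, $n=m$, and apply (1) for $i=N,N-1,\dots,1$: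
$$\dim\operatorname H^m(B,-\nu)\le\sum_{(b_i),(\sigma_i)}\ \prod_{i=1}^N\dim\operatorname H^{b_i}(N_i,k)_{\sigma_i}\cdot\dim\operatorname H^{m-\sum b_i}\Big(T,-\nu+\sum\sigma_i\Big).$$
Now $\operatorname H^a(T,\chi)=0$ unless $a=0$ and $\chi=0$, when it is $k$. So only the terms with $\sum b_i=m$ and $\sum\sigma_i=\nu$ remain, and their sum is the right-hand side of the lemma. $\square$

By (F5) the bound is a number of monomials: we count monomials of degree $m$ and weight $\nu$ in variables $x_j^{(\beta)},y_j^{(\beta)}$ with $\beta\in\Phi^+$.

Where does this stop short? Take $G=SL_{n+1}$ with $n\ge2$, $m=2$, and $\nu=\alpha_1+\dots+\alpha_n$, the highest root. All coefficients of $\nu$ are $1$, so neither $y_j^{(\beta)}$ with $j\ge1$ nor a square can have weight $\nu$. The monomials of degree $2$ and weight $\nu$ are the products $x_0^{(\beta)}x_0^{(\beta')}$ with $\beta+\beta'=\nu$, that is, $\beta=\alpha_1+\dots+\alpha_i$ and $\beta'=\alpha_{i+1}+\dots+\alpha_n$ for $1\le i\le n-1$. Lemma A gives exactly the bound $n-1$, which grows with the rank. But $\langle-\nu,\alpha_1^\vee\rangle=-2+1=-1$, so $R^b\mathrm{ind}_B^{P_{\alpha_1}}(-\nu)=0$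 for all $b$ by (F2), and (F1) gives $\operatorname H^\bullet(B,-\nu)=0$. The count loses all information about the differentials between root subgroups.

The example also shows what is needed. The roots $\beta$ in a monomial of weight $\nu$ are non-negative combinations of elements of $\operatorname{supp}\nu$. If $\operatorname{supp}\nu$ had bounded size, only boundedly many roots could occur, whatever the rank. And (F2), which killed the highest root at one stroke, is the tool that sees the differentials.

## Trading one cohomological degree for one simple root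

**Theorem 1.** If $\operatorname H^m(B,-\nu)\ne0$ ($m\ge0$), then $\nu\in\mathbb N\Delta$ and $|\operatorname{supp}\nu|\le m$.

*Proof.* The first claim is (F0). For the second we use induction on $m$. If $m=0$, then $\operatorname H^0(B,-\nu)=(k_{-\nu})^B\neq0$ forces $\nu=0$, whose support is empty. Let $m\ge1$ and $\operatorname H^m(B,-\nu)\neq0$. If $\nu=0$ there is nothing to show, so let $\nu=\sum c_\alpha\alpha\ne0$, all $c_\alpha\geq 0$.

**Step 1: find a simple root in the support on which $-\nu$ is negative.** Take a $W$-invariant positive definite form on $\mathbb R\Phi$. Then $0<(\nu,\nu)=\sum c_\alpha(\alpha,\nu)$, so some $\alpha$ has $c_\alpha>0$ and $(\alpha,\nu)>0$. Thus $\alpha\in\operatorname{supp}\nu$ and the integer $e:=\langle\nu,\alpha^\vee\rangle=2(\nu,\alpha)/(\alpha,\alpha)$ is at least $1$.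

**Step 2: exclude $e=1$.** If $e=1$, then $\langle-\nu,\alpha^\vee\rangle=-1$, so (F2) and (F1) give $\operatorname H^\bullet(B,-\nu)=0$, a contradiction. So $e\ge2$.

**Step 3: lower the degree by one.** Put $V=R^1\mathrm{ind}_B^{P_\alpha}(-\nu)$. By (F2) the spectral sequence (F1) has only the row $b=1$, so it collapses. Then (F3) lets us return to $B$:
$$\operatorname H^m(B,-\nu)\cong\operatorname H^{m-1}(P_\alpha,V)\cong\operatorname H^{m-1}(B,V).\tag{2}$$

**Step 4: return to one-dimensional modules.** The simple $B$-modules are one-dimensional, so by (F2) the composition factors of $V$ over $B$ are the characters $-(\nu-t\alpha)$, $1\le t\le e-1$, each once. Long exact sequences give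
$$\dim\operatorname H^m(B,-\nu)\le\sum_{t=1}^{e-1}\dim\operatorname H^{m-1}(B,-(\nu-t\alpha)).\tag{3}$$

**Step 5: compare supports.** By (3), some $\operatorname H^{m-1}(B,-(\nu-t\alpha))$ is nonzero. By induction $|\operatorname{supp}(\nu-t\alpha)|\le m-1$. The weights $\nu$ and $\nu-t\alpha$ differ only in the coefficient of $\alpha$, so $\operatorname{supp}\nu\subset\operatorname{supp}(\nu-t\alpha)\cup\{\alpha\}$, and $|\operatorname{supp}\nu|\le m$. $\square$

For $m=1$ the theorem says that $\nu$ is a multiple of one simple root. Indeed, if $\nu=0$, Lemma A gives $\operatorname H^1(B,0)=0$, since every $x_j^{(\beta)}$ has nonzero weight. If $\nu=c\alpha$ with $c>0$, Lemma A leaves only the monomials $x_j^{(\beta)}$ with $p^j\beta=c\alpha$, so $\beta=\alpha$ and $p^j=c$. Hence $\dim\operatorname H^1(B,\mu)\le1$ for all $G$, $p$, $\mu$.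

Could we drop Lemma A and simply iterate (3)? No, because (3) has $e-1$ terms and $e$ grows with $\nu$. Take $SL_2$, $m=2$, $\nu=n\alpha$ with $n\ge2$, so $e=2n$. Since $\operatorname H^1(B,-l\alpha)$ has dimension $1$ when $l$ is a power of $p$ and is $0$ otherwise, the right side of (3) is the number of powers of $p$ (including $p^0=1$) that are at most $n-1$, namely $1+\lfloor\log_p(n-1)\rfloor$. This is unbounded in $n$, while the left side is at most $1$, as we saw. So we use (3) only for the support, and let Lemma A do the counting.

## Counting sums of $p^j\beta$ uniformly in $p$ and $\nu$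

Once the roots are confined to a set of bounded size, we must still bound the number of exponents $j$, independently of $\nu$ and $p$. The point is that the largest of $i$ positive summands lies between $1/i$ of the total and the total. That window contains few powers of $p$.

**Lemma B.** Let $\Psi\subset\Phi^+$ be a set with $R$ elements, $s\ge1$, $\nu\in\mathbb N\Delta$. The number of multisets of $s$ triples $(\beta,\varepsilon,j)$ with $\beta\in\Psi$, $\varepsilon\in\{x,y\}$, $j\in\mathbb N$, and $\sum p^j\beta=\nu$, is at most
$$(2R)^s\prod_{i=1}^s(1+\lfloor\log_2i\rfloor)\le(2R)^s\,s!.$$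

*Proof.* **Step 1: replace multisets by sequences.** List each multiset so that the numbers $\operatorname{ht}(\beta_r)p^{j_r}$ are non-increasing in $r$, choosing one such listing. This is injective, so it is enough to bound the number of such sequences.

**Step 2: bound the choices for the $r$-th triple when the earlier ones are given.** Let $i=s-r+1$ be the number of triples still to be chosen, and $N_r=\operatorname{ht}\nu-\sum_{q<r}\operatorname{ht}(\beta_q)p^{j_q}$. Height is additive, so the remaining numbers $\operatorname{ht}(\beta_q)p^{j_q}$, $q\ge r$, are $i$ positive integers with sum $N_r$, and the $r$-th is the largest of them. So $N_r/i\le\operatorname{ht}(\beta_r)p^{j_r}\le N_r$. There are $2R$ choices of $(\beta_r,\varepsilon_r)$. For each of them, $p^{j_r}$ lies in $[a,ia]$ with $a=N_r/(i\operatorname{ht}\beta_r)>0$. If $p^{j'}\leq p^{j''}$ are the extreme powers of $p$ in this interval, then $p^{j''-j'}\le i$. Hence there are at most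
$$1+\lfloor\log_pi\rfloor\le1+\lfloor\log_2i\rfloor\le i$$
values of $j_r$; the last inequality follows from $2^{i-1}\ge i$.

**Step 3: multiply.** As $r$ runs from $1$ to $s$, $i$ runs from $s$ to $1$, which gives the bound. $\square$

**Theorem 2.** For every $m\ge1$, every prime $p$, every $k$, every connected reductive $G$ (in particular every $G$ as in the question), and every $\mu\in X(T)$,
$$\dim\operatorname H^m(B,\mu)\le C(m):=\sum_{s=1}^m(4m^2)^s\,s!\,.$$

*Proof.* We may suppose $\operatorname H^m(B,\mu)\neq0$. Put $\nu=-\mu$.

**Step 1: confine the roots.** By Theorem 1, $\nu\in\mathbb N\Delta$ and $J:=\operatorname{supp}\nu$ has at most $m$ elements. By Lemma A and (F5), $\dim\operatorname H^m(B,\mu)$ is at most the number of monomials of degree $m$ and weight $\nu$ in the variables $x_j^{(\beta)},y_j^{(\beta)}$. Each such monomial is a multiset of $s$ triples $(\beta,\varepsilon,j)$ with $\sum p^j\beta=\nu$. Since the variables have degree $1$ or $2$ and $m\ge1$, we have $1\le s\le m$. (If $p=2$ there are no $y$'s; if $p$ is odd there are no squares of $x$'s and no $y_0$. Ignoring these restrictions only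 enlarges the count.) All $\beta$ are positive roots, so nothing can cancel in $\sum p^j\beta=\nu$, and each $\beta$ lies in $\Phi_J^+:=\Phi^+\cap\mathbb NJ$.

**Step 2: bound the number of these roots.** An irreducible root system of rank $r$ has at most $2r^2$ positive roots. In types $A_r,B_r,C_r,D_r$ the numbers are $r(r+1)/2,\ r^2,\ r^2,\ r(r-1)$, all at most $r^2$. In types $G_2,F_4,E_6,E_7,E_8$ they are $6,24,36,63,120$, at most $8,32,72,98,128$ respectively. If $\Phi_J$ has components of ranks $r_1,r_2,\dots$, then $|\Phi_J^+|\le2\sum r_i^2\le2\big(\sum r_i\big)^2\le2m^2$.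

**Step 3: count.** Lemma B with $\Psi=\Phi_J^+$ and $R\le2m^2$ bounds the number of multisets of size $s$ by $(4m^2)^ss!$. Sum over $1\le s\le m$. $\square$

Since $C(m)$ depends only on $m$, the question is answered affirmatively, with no restriction on $p$.

## Weights whose support has exactly $m$ elements

When the support is as large as Theorem 1 allows, the sum in (3) has at most one nonzero term, and we can say much more.

**Theorem 3.** Let $\nu=\sum c_\alpha\alpha\in\mathbb N\Delta$ with $|\operatorname{supp}\nu|=m$. Then $\dim\operatorname H^m(B,-\nu)\le1$. If it is nonzero, then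

(a) every $\alpha\in\operatorname{supp}\nu$ with $\langle\nu,\alpha^\vee\rangle>0$ satisfies $c_\alpha>\sum_{\beta\ne\alpha}|\langle\beta,\alpha^\vee\rangle|\,c_\beta$ (sum over simple roots $\beta$);

(b) $\operatorname{supp}\nu$ can be enumerated $\alpha_1,\dots,\alpha_m$ such that, with $c_i=c_{\alpha_i}$, $c_i>\sum_{l>i}|\langle\alpha_l,\alpha_i^\vee\rangle|\,c_l$ for all $i$. In particular, adjacent simple roots of the support have different coefficients.

*Proof.* Induction on $m$. For $m=0$ we have $\nu=0$ and $\operatorname H^0(B,k)=k$, and (a), (b) are empty. Let $m\ge1$ and suppose $\operatorname H^m(B,-\nu)\neq0$.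

**Step 1: isolate the one surviving term of (3).** As $\nu\neq0$, Step 1 of Theorem 1 provides $\alpha\in\operatorname{supp}\nu$ with $e=\langle\nu,\alpha^\vee\rangle>0$. Let $\alpha$ be *any* such root. As before $e\ge2$, and (3) holds. If $t>c_\alpha$, then $\nu-t\alpha$ has a negative coefficient. If $1\le t<c_\alpha$, its support still has size $m$. In both cases Theorem 1 gives $\operatorname H^{m-1}(B,-(\nu-t\alpha))=0$. So $t=c_\alpha$ must occur in the range of summation, that is, $c_\alpha\le e-1$. Since $\nu-c_\alpha\alpha$ has support of size $m-1$, induction gives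
$$1\le\dim\operatorname H^m(B,-\nu)\le\dim\operatorname H^{m-1}(B,-(\nu-c_\alpha\alpha))\le1.\tag{4}$$

**Step 2: read off (a).** Pairings of distinct simple roots with simple coroots are $\le0$, so $e=2c_\alpha-\sum_{\beta\neq\alpha}|\langle\beta,\alpha^\vee\rangle|c_\beta$. Then $c_\alpha\le e-1$ says $c_\alpha\ge1+\sum_{\beta\ne\alpha}|\langle\beta,\alpha^\vee\rangle|c_\beta$, which is (a).

**Step 3: obtain the enumeration in (b).** Put $\alpha_1=\alpha$. By (a) the inequality for $i=1$ holds. By (4), $\nu-c_\alpha\alpha$ satisfies the hypotheses with $m-1$ and has nonzero cohomology, so induction enumerates the rest of the support. If $\alpha_i,\alpha_l$ with $i<l$ are adjacent, then $|\langle\alpha_l,\alpha_i^\vee\rangle|\ge1$, so $c_i>c_l$. $\square$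

Let us test this on $SL_3$ with $m=2$. For $\nu=\alpha_1+\alpha_2$ the two coefficients are equal, so (b) forces $\operatorname H^2=0$, in agreement with our hand computation. For $\nu=p\alpha_1+\alpha_2$ the conditions allow cohomology, and it is there. Let $Z=U_{-(\alpha_1+\alpha_2)}$, a normal subgroup of $B$, and use (F4) for $Z\trianglelefteq B$ with coefficients $-\nu$. The kernel of the inflation map $\operatorname H^2(B/Z,-\nu)\to\operatorname H^2(B,-\nu)$ is the image of $\operatorname H^0(B/Z,\operatorname H^1(Z,k)\otimes(-\nu))$. This is zero, because the weights of $\operatorname H^1(Z,k)$ are $p^j(\alpha_1+\alpha_2)\ne\nu$. Since $U/Z\cong\mathbb G_a^2$, the space $\operatorname H^2(B/Z,-\nu)=\operatorname H^2(U/Z,k)_\nu$ is spanned by the nonzero class $x_1^{(\alpha_1)}x_0^{(\alpha_2)}$. So $\operatorname H^2(B,-\nu)\ne0$, and it has dimension $1$ by Theorem 3.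

## Lower bounds from products of copies of $\mathbb G_a$

**Theorem 4.** (i) The bound $|\operatorname{supp}\nu|\le m$ is optimal: for all $1\le d\le m$ and every $p$ there are a simple simply connected $G$ and $\nu$ with $|\operatorname{supp}\nu|=d$ and $\operatorname H^m(B,-\nu)\ne0$.

(ii) Any constants $C(m)$ as in the question satisfy
$$C(m)\ge\max_{0\le b\le\lfloor m/2\rfloor}\binom{m-b}b\ge\frac{F_{m+1}}{\lfloor m/2\rfloor+1},$$
where $F_1=F_2=1$ and $F_{n+1}=F_n+F_{n-1}$. This already holds for $G=SL_2$ and any odd $p$. So $C(m)$ must grow at least exponentially, while by Theorem 2 it can be chosen with $\log C(m)=O(m\log m)$.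

*Proof of (i).* **Step 1: find $\mathbb G_a^d$ as a retract of $U$.** Let $G=SL_{2d}$ and $J=\{\alpha_1,\alpha_3,\dots,\alpha_{2d-1}\}$, which are pairwise orthogonal simple roots. Let $P_J\supset B$ be the corresponding parabolic. The subgroup $U_J=\prod_{\alpha\in J}U_{-\alpha}\cong\mathbb G_a^d$ consists of the block diagonal matrices in $U$ with $d$ blocks of size $2$. It is $T$-stable, and $U=U_J\ltimes R_u(P_J)$, so $U_J$ is also the quotient of $U$ by $R_u(P_J)$. The composite $U_J\to U\to U_J$ is the identity. So inflation $\operatorname H^\bullet(U_J,k)\to\operatorname H^\bullet(U,k)$, followed by restriction to $U_J$, is the identity, and inflation is an injective $T$-equivariant map.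

**Step 2: exhibit a class.** In every degree $n\ge1$, $\operatorname H^n(\mathbb G_a,k)$ has a nonzero weight vector whose weight is a positive multiple of the root: $x_0^n$ if $p=2$; and if $p$ is odd, $y_1^{n/2}$ for $n$ even and $x_0y_1^{(n-1)/2}$ for $n$ odd. By Künneth, the product of $x_0$ for $d-1$ of the factors with such a vector of degree $m-d+1\ge1$ for the last factor is a nonzero class of degree $m$ in $\operatorname H^\bullet(U_J,k)$. Its weight $\nu$ has support $J$, of size $d$. By Step 1 and (F0), $\operatorname H^m(B,-\nu)\ne0$. $\square$

*Proof of (ii).* **Step 1: many monomials of one weight.** Let $G=SL_2$, $p$ odd, $0\le b\le\lfloor m/2\rfloor$, $r=m-b\ge b$, and $\nu=(p+p^2+\dots+p^r)\alpha$. For each subset $Y\subset\{1,\dots,r\}$ with $|Y|=b$, the monomial $\prod_{j\notin Y}x_j\prod_{j\in Y}y_j$ has degree $(r-b)+2b=m$ and weight $\nu$. These monomials are linearly independent, so $\dim\operatorname H^m(B,-\nu)\ge\binom{m-b}b$. (For $m=3$, $b=1$, $p=3$ this is the opening example.)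

**Step 2: compare with Fibonacci numbers.** Put $a_m=\sum_{b=0}^{\lfloor m/2\rfloor}\binom{m-b}b$. Then $a_0=1=F_1$ and $a_1=1=F_2$. For $m\ge2$, Pascal's rule $\binom{m-b}b=\binom{(m-1)-b}b+\binom{(m-2)-(b-1)}{b-1}$, with the usual convention that $\binom nl=0$ for $l<0$ or $l>n\ge0$, gives $a_m=a_{m-1}+a_{m-2}$. Hence $a_m=F_{m+1}$. The largest of the $\lfloor m/2\rfloor+1$ terms is at least their average, which is the second inequality.

**Step 3: growth.** Fibonacci numbers grow exponentially, and dividing by $\lfloor m/2\rfloor+1$ does not change this. In the other direction, the constant of Theorem 2 satisfies $C(m)\le m\,(4m^2)^m\,m!$, so $\log C(m)=O(m\log m)$. $\square$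

The optimal value of $C(m)$ for general $m$ is not determined here.

## From characters to finite-dimensional modules

**Corollary 5.** Let $G$ be connected reductive, and $C(m)$ as in Theorem 2.

(a) For every finite-dimensional $B$-module $M$ and $m\ge1$,
$$\dim\operatorname H^m(B,M)\le C(m)\sum_{\nu\in\mathbb N\Delta,\ |\operatorname{supp}\nu|\le m}\dim M_{-\nu}\le C(m)\dim M.$$

(b) For finite-dimensional $G$-modules $M,N$ and $m\ge1$: $\dim\operatorname H^m(G,M)\le C(m)\dim M$ and $\dim\operatorname{Ext}^m_G(N,M)\le C(m)\dim M\dim N$.

All these hold uniformly in $p$, $k$ and the rank of $G$.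

*Proof.* (a) A composition series of $M$ over $B$ has one-dimensional factors, and the character $\lambda$ occurs $\dim M_\lambda$ times. Long exact sequences give $\dim\operatorname H^m(B,M)\le\sum_\lambda\dim M_\lambda\cdot\dim\operatorname H^m(B,\lambda)$. Write $\lambda=-\nu$. By Theorem 1 only those $\nu\in\mathbb N\Delta$ with $|\operatorname{supp}\nu|\le m$ contribute, and by Theorem 2 each $\dim\operatorname H^m(B,-\nu)$ is at most $C(m)$. The second inequality holds because the $M_{-\nu}$ are distinct weight spaces of $M$.

(b) By (F3) with $P=G$, $\operatorname H^m(G,M)\cong\operatorname H^m(B,M)$, so (a) applies. For the second bound, use $\operatorname{Ext}^m_G(N,M)=\operatorname H^m(G,N^*\otimes M)$ and $\dim(N^*\otimes M)=\dim N\dim M$. $\square$
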